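\title{Laplace eigenfunctions on compact hyperbolic surfaces have finitely many critical points}

\begin{abstract}
We prove that every non-constant real eigenfunction of the Laplacian on a compact hyperbolic surface has finitely many critical points. More generally, if $f$ is a non-constant finite linear combination of eigenfunctions invariant under a cocompact Fuchsian group $\Gamma$, then the zero set of $\partial_z f$ is finite modulo $\Gamma$. The proof extends $f$ holomorphically to the bidisc, shows that the derivative of the extension has continuous boundary values on $\mathbb D\times\partial\mathbb D$, and uses the action of $\Gamma$ to confine a complexified critical curve to a compact set.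
\end{abstract}

\section{Introduction}

Let $\mathbb H$ be the upper half plane with the metric $y^{-2}(dx^2+dy^2)$ of curvature $-1$. A \emph{Fuchsian group} is a discrete group $\Gamma$ of orientation-preserving isometries of $\mathbb H$; it is \emph{cocompact} if $\Gamma\backslash\mathbb H$ is compact. A compact hyperbolic surface without boundary is a quotient $X=\Gamma\backslash\mathbb H$ with $\Gamma$ cocompact and torsion-free. Its Laplace--Beltrami operator is $\Delta=\operatorname{div}\operatorname{grad}=y^2(\partial_x^2+\partial_y^2)$. For a real-valued non-constant eigenfunction, $\Delta\phi=-\lambda\phi$, we have $\lambda>0$, and one writes $\lambda=\frac14+r^2$ with $r$ real, or with $r$ purely imaginary for the small eigenvalues $\lambda\in(0,\frac14)$. The critical set of $\phi$ is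
\[
C_\phi=\{x\in X: d\phi(x)=0\}.
\]
The problem, posed as a conjecture by Jung and Zelditch \cite{JZ}, is to show that $C_\phi$ is finite for every such $X$ and $\phi$. We prove this.

\begin{theorem}\label{thm:A}
Let $X$ be a compact hyperbolic surface without boundary and let $\phi$ be a non-constant real eigenfunction of $\Delta$ on $X$, with any eigenvalue. Then $C_\phi$ is finite.
\end{theorem}

An eigenfunction is real-analytic, so $C_\phi$ is a real-analytic subset of a compact surface, and such a set is finite or contains an arc. The question is therefore whether $\phi$ can be critical along a curve. In the other two constant curvature geometries it can: on the torus $\mathbb R^2/(2\pi\mathbb Z)^2$ the eigenfunction $\cos x$ is critical along the circles $x=0$ and $x=\pi$, and on the unit sphere the spherical harmonic $3x_3^2-1$ is critical along the equator. Both curves are orbits of a circle of isometries that preserves the function. A compact hyperbolic surface has a finite isometry group, so one guesses that critical curves do not occur.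

No local argument can confirm the guess. Let $\gamma$ be a real-analytic arc in $\mathbb H$, let $\lambda\ne0$ and $c\neq0$. Since $\Delta$ is elliptic, the Cauchy--Kovalevskaya theorem gives, near each point of $\gamma$, a solution of $\Delta\phi=-\lambda\phi$ that equals $c$ and has normal derivative $0$ on $\gamma$. It is not constant, because $\Delta\phi=-\lambda c\ne0$ on $\gamma$, and it is critical along $\gamma$. Boundedness on the whole plane does not suffice either: bounded radial eigenfunctions on $\mathbb H$ have critical circles (Remark~\ref{rem:cocompact}). The proof has to use the group.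

The method does not need a single eigenvalue, real values, or a torsion-free group. Write $z=x+iy$ and $\partial_z=\frac12(\partial_x-i\partial_y)$.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a cocompact Fuchsian group, torsion allowed. Let $f$ be a non-constant function on the hyperbolic plane that is a finite complex linear combination of smooth $\Gamma$-invariant eigenfunctions of $\Delta$, possibly with different eigenvalues and with complex values. Then the set $\{\partial_zf=0\}$ is finite modulo $\Gamma$, that is, a union of finitely many $\Gamma$-orbits.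
\end{theorem}

For real $f$ we have $df=f_z\,dz+\overline{f_z}\,d\bar z$, so $df=0$ exactly where $f_z=0$. Applied to the lift of $\phi$ to $\mathbb H$, Theorem~\ref{thm:B} thus gives Theorem~\ref{thm:A}.

The proof has an analytic part and a geometric part. Section~\ref{sec:complex} sets up the complexification and states the analytic part as Proposition~\ref{prop:input}. Section~\ref{sec:circle} uses it to exclude critical circles by hand, and Section~\ref{sec:trap} uses it to prove Theorem~\ref{thm:B}. Proposition~\ref{prop:input} itself is proved in Sections \ref{sec:growth} and~\ref{sec:boundary}. Section~\ref{sec:hyp} records what fails when a hypothesis is dropped.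

\section{The complexified critical set}\label{sec:complex}

A real arc of critical points may stay in a compact part of the plane, where it does not feel the group. Its complexification is a complex curve, and the maximum principle forbids a complex curve to stay in a compact set. This is the reason to treat $z$ and $\bar z$ as independent variables.

\subsection*{The disc model}
We work in the unit disc $\mathbb D$ with the metric $4|dz|^2/(1-|z|^2)^2$. It is isometric to $\mathbb H$ by a biholomorphic map, and such a map preserves the condition $\partial_zf=0$ by the chain rule. In this model $\Delta=(1-|z|^2)^2\partial_z\partial_{\bar z}$. The orientation-preserving isometries are the automorphisms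
\[
g(z)=\frac{\alpha z+\beta}{\bar\beta z+\bar\alpha},\qquad |\alpha|^2-|\beta|^2=1;
\]
they commute with $\Delta$, they extend to homeomorphisms of $\overline{\mathbb D}$, and $g'(z)=(\bar\beta z+\bar\alpha)^{-2}$ is continuous and without zeros on $\overline{\mathbb D}$. The hyperbolic distance $d$ is given by $\tanh\frac12d(z,x)=|z-x|/|1-\bar xz|$, and the identity
\begin{equation}\label{eq:identity}
|1-\bar xz|^2-|z-x|^2=(1-|z|^2)(1-|x|^2)
\end{equation}
turns this into $\cosh^2\frac12d(z,x)=|1-\bar xz|^2/\big((1-|z|^2)(1-|x|^2)\big)$. Closed hyperbolic balls are compact. Near $\partial\mathbb D$ they are small in the Euclidean sense: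
\begin{equation}\label{eq:shrink}
|z-x|\le e^{d(z,x)}(1-|x|)\qquad(z,x\in\mathbb D).
\end{equation}
Indeed, put $\tau=\tanh\frac12d(z,x)$. From $|1-\bar xz|\le 1-|x|^2+|x-z|$ we get $|z-x|\le\frac{\tau}{1-\tau}(1-|x|^2)$, and $\frac\tau{1-\tau}=\frac12(e^{d(z,x)}-1)$.

Let $\Gamma$ be cocompact. The images of the open discs $\{|z|<\rho\}$, $\rho<1$, form an increasing open cover of $\Gamma\backslash\mathbb D$, so one of them is everything. We fix a closed disc $K=\{|z|\le\rho_0\}\subset\mathbb D$ with $\Gamma K=\mathbb D$. It is invariant under complex conjugation.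

\subsection*{Extensions to the bidisc}
We embed $\mathbb D$ in $\mathbb D\times\mathbb D$ by $z\mapsto(z,\bar z)$. An \emph{extension} of a function $f$ on $\mathbb D$ is a holomorphic function $F$ on $\mathbb D\times\mathbb D$ with $F(z,\bar z)=f(z)$. By the chain rule, $\partial_z^j\partial_{\bar z}^kf(z)=(\partial_z^j\partial_w^kF)(z,\bar z)$. In particular an extension of the zero function has vanishing Taylor series at $(0,0)$, so \emph{a function has at most one extension}.

For an automorphism $g$ put $g^*(w)=\overline{g(\bar w)}$. This is again an automorphism, $(gh)^*=g^*h^*$, and $(g^*)'(w)=\overline{g'(\bar w)}$. We let $g$ act on $\mathbb D\times\mathbb D$ by $(z,w)\mapsto(gz,g^*w)$. The action sends $(z,\bar z)$ to $(gz,\overline{gz})$. Hence, if $F$ is the extension of $f$, then $F(gz,g^*w)$ is the extension of $f\circ g$.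

\begin{proposition}\label{prop:input}
Let $\Gamma$ and $f$ be as in Theorem~\ref{thm:B}.
\begin{enumerate}
\item[(a)] The function $f$ has an extension $F$.
\item[(b)] The derivative $\Psi=F_z$ extends continuously to $\mathbb D\times\overline{\mathbb D}$, and $\Psi(\cdot,w)$ is holomorphic on $\mathbb D$ for each $w\in\overline{\mathbb D}$.
\item[(c)] For every $b\in\partial\mathbb D$ the function $\Psi(\cdot,b)$ is not identically zero.
\end{enumerate}
\end{proposition}

The function $\Psi$ is the extension of $f_z$. A single holomorphic equation $\Psi=0$ in two variables has no isolated solutions, so it cannot by itself express finiteness. The complex equation $f_z=0$ consists of two real equations, or of the pair $f_z=0$, $\overline{f_z}=0$, and both have to be complexified. The extension of $\overline{f_z}$ is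
\[
G(z,w)=\overline{\Psi(\bar w,\bar z)}.
\]
If $f$ is real, then $\overline{f_z}=f_{\bar z}$ and $G=F_w$. By Proposition~\ref{prop:input}, $G$ extends continuously to $\overline{\mathbb D}\times\mathbb D$, is holomorphic in $w$ there, and $G(b,\cdot)\not\equiv0$ for every $b\in\partial\mathbb D$. By continuity neither $\Psi$ nor $G$ vanishes identically on $\mathbb D\times\mathbb D$. The \emph{complexified critical set} is
\[
Z=\{(z,w)\in\mathbb D\times\mathbb D:\Psi(z,w)=G(z,w)=0\},
\]
and $f_z(z)=0$ if and only if $(z,\bar z)\in Z$.

Let $g\in\Gamma$. Since $f\circ g=f$, uniqueness of extensions gives $F(gz,g^*w)=F(z,w)$. We claim that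
\begin{equation}\label{eq:transform}
\Psi(gz,g^*w)\,g'(z)=\Psi(z,w),\qquad G(gz,g^*w)\,(g^*)'(w)=G(z,w).
\end{equation}
The first identity is the $z$-derivative of the invariance of $F$. For the second, $\overline{g^*w}=g\bar w$ and $\overline{gz}=g^*\bar z$, so $G(gz,g^*w)$ is the complex conjugate of $\Psi(g\bar w,g^*\bar z)=\Psi(\bar w,\bar z)/g'(\bar w)$. By continuity the first identity holds on $\mathbb D\times\overline{\mathbb D}$ and the second on $\overline{\mathbb D}\times\mathbb D$. So the zero sets of $\Psi$ and of $G$, boundary points included, are $\Gamma$-invariant, and so is $Z$.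

\section{A model case: critical circles}\label{sec:circle}

Take Proposition~\ref{prop:input} for granted and suppose that $f_z$ vanishes on a hyperbolic circle. Replacing $f$ by $f\circ h$ and $\Gamma$ by $h^{-1}\Gamma h$ for an automorphism $h$, we may assume that the circle is $|z|^2=t$ with $0<t<1$. We derive a contradiction.

The function $w\mapsto G(t/w,w)$ is holomorphic on the annulus $t<|w|<1$. On the circle $|w|^2=t$ we have $t/w=\bar w$, and $G(\bar w,w)=\overline{f_z(\bar w)}=0$. By the identity theorem $G$ vanishes on the complex curve
\[
\{(t/w,w):t<|w|<1\}.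
\]
The real circle is compact, but this curve reaches the boundary of the bidisc: as $w\to b\in\partial\mathbb D$, the point $(t/w,w)$ tends to $(t/b,b)\in\mathbb D\times\partial\mathbb D$. We look at the curve near such a boundary point and use $\Gamma$ to bring the coordinate $w$ back to the middle of the disc.

The orbit $\Gamma0$ is not contained in a hyperbolic ball, because $\Gamma K=\mathbb D$. So there are $h_n\in\Gamma$ with $|h_n(0)|\to1$, and $|h_n^{-1}(0)|=|h_n(0)|$ since $d(h_n^{-1}0,0)=d(0,h_n0)$. Along a subsequence, $h_n(0)\to b'$ and $(h_n^*)^{-1}(0)=\overline{h_n^{-1}(0)}\to b$ with $b,b'\in\partial\mathbb D$. Fix any $\omega\in\mathbb D$ and put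
\[
w_n=(h_n^*)^{-1}\omega,\qquad z_n=t/w_n .
\]
The point $w_n$ is at distance $d(\omega,0)$ from $(h_n^*)^{-1}(0)$, so $w_n\to b$ by \eqref{eq:shrink}. For large $n$ the point $(z_n,w_n)$ lies on the curve, and \eqref{eq:transform} gives $G(h_nz_n,\omega)=0$. Now $z_n\to t/b\in\mathbb D$, so $d(h_nz_n,h_n0)=d(z_n,0)$ is bounded and $h_nz_n\to b'$ by \eqref{eq:shrink}. Since $G$ is continuous on $\overline{\mathbb D}\times\mathbb D$, we obtain $G(b',\omega)=0$. As $\omega$ was arbitrary, $G(b',\cdot)\equiv0$, which contradicts Proposition~\ref{prop:input}(c).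

In words: the element that magnifies the $w$-coordinate crushes the $z$-coordinate to the boundary point $b'$, and the translated curves converge to the whole slice $\{b'\}\times\mathbb D$.

\begin{example}\label{ex:nogroup}
The conclusions of Proposition~\ref{prop:input} do not exclude a critical circle without the group. Let $c(z)=(1+|z|^2)/(1-|z|^2)$. For a function $y(t)$ of $t=|z|^2$ we have $\Delta y=(1-t)^2(ty''+y')$. With $c'=2(1-t)^{-2}$ and $c''=4(1-t)^{-3}$ this gives $\Delta c=2c$ and
\[
\Delta c^2=2c\,\Delta c+2t(1-t)^2(c')^2=4c^2+\frac{8t}{(1-t)^2}=6\big(c^2-\tfrac13\big).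
\]
So $f=(c-2)^2=(c^2-\frac13)-4c+\frac{13}3$ is a combination of three eigenfunctions on $\mathbb D$. Its extension is $F=(3zw-1)^2/(1-zw)^2$, and
\[
\Psi=\frac{4w(3zw-1)}{(1-zw)^3},\qquad G=\frac{4z(3zw-1)}{(1-zw)^3}.
\]
Statements (a), (b), (c) hold, yet $Z$ contains the curve $zw=\frac13$, and $f$ is critical along the circle $|z|^2=\frac13$.
\end{example}

For a general curve in $Z$ two things that were free in the model case need proof: that the curve reaches the boundary of the bidisc, and that near the boundary it spreads over a region of fixed hyperbolic size in the $w$-direction. Both come from the maximum principle.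

\section{The complexified critical set is discrete}\label{sec:trap}

Throughout this section $\Gamma$ and $f$ are as in Theorem~\ref{thm:B}, and we use Proposition~\ref{prop:input}. Let $Z'$ be the set of non-isolated points of $Z$. It is closed in $\mathbb D\times\mathbb D$, because $Z$ is closed and the isolated points form an open subset of $Z$, and it is $\Gamma$-invariant, because $\Gamma$ acts on $Z$ by homeomorphisms.

\subsection*{A maximum principle on $Z'$}
We recall three facts on the ring $\mathcal O_p$ of germs of holomorphic functions at a point $p\in\mathbb C^2$. Its units are the germs that do not vanish at $p$.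
\begin{enumerate}
\item[(i)] $\mathcal O_p$ is a unique factorization domain.
\item[(ii)] If two non-zero germs are coprime, then $p$ is not a limit of common zeros.
\item[(iii)] If $q\in\mathcal O_p$ is irreducible, there is a non-constant holomorphic map $\eta$ from a disc about $0\in\mathbb C$ to $\mathbb C^2$ with $\eta(0)=p$ and $q\circ\eta=0$ (Puiseux parametrization).
\end{enumerate}
Facts (ii) and (iii) follow from the Weierstrass preparation theorem: in suitable linear coordinates $(x,y)$ centered at $p$, finitely many given non-zero non-units are, up to units, monic polynomials in $y$ whose lower coefficients are germs in $x$ vanishing at $0$. For two coprime such polynomials $P,Q$, the resultant $R(x)$ is a non-zero germ of the form $aP+bQ$; a common zero near $p$ has $R(x)=0$, hence $x=0$, and then $P(0,y)=y^m$ forces $y=0$. For an irreducible polynomial $q$ of degree $m$, the discriminant is a non-zero germ, so the $m$ roots are distinct for small $x\ne0$ and are permuted by continuation around $0$. A root $y(\tau)$ of $q(\tau^{m!},y)$ is then single-valued for small $\tau\ne0$ and tends to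 $0$ with $\tau$, and $\eta(\tau)=(\tau^{m!},y(\tau))$ is the required map.

A smooth real function $v$ on an open subset of $\mathbb C^2$, with coordinates $(x_1,x_2)$, is \emph{strictly plurisubharmonic} if its complex Hessian $(\partial^2v/\partial x_j\partial\bar x_k)$ is positive definite at every point.

\begin{lemma}\label{lem:max}
Let $v$ be strictly plurisubharmonic on an open set $U\subset\mathbb D\times\mathbb D$. Then the restriction of $v$ to $Z'\cap U$ does not attain a maximum.
\end{lemma}

\begin{proof}
Let $p\in Z'\cap U$. The germs of $\Psi$ and $G$ at $p$ are non-zero by the identity theorem, and $p$ is a limit of common zeros. By (i) and (ii) they have a common irreducible factor $q$. Fact (iii) gives, after shrinking the disc, a non-constant holomorphic map $\eta$ into $Z\cap U$ with $\eta(0)=p$. For each $\tau_0$ in the disc, $\eta(\tau)\ne\eta(\tau_0)$ for $\tau\ne\tau_0$ close to $\tau_0$, so $\eta(\tau_0)$ is not isolated in $Z$. Thus $\eta$ maps into $Z'\cap U$. By the chain rule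
\[
\partial_\tau\partial_{\bar\tau}(v\circ\eta)=\sum_{j,k}\frac{\partial^2v}{\partial x_j\partial\bar x_k}(\eta)\,\eta_j'\,\overline{\eta_k'}\ \ge0,
\]
with strict inequality wherever $\eta'\neq0$. So $v\circ\eta$ is subharmonic and not constant, and it has no maximum at the interior point $0$. Hence $p$ is not a maximum point of $v$ on $Z'\cap U$.
\end{proof}

\subsection*{The trap}

\begin{proposition}\label{prop:discrete}
Every point of $Z$ is isolated in $Z$.
\end{proposition}

\begin{proof}
Suppose that $Z'\ne\emptyset$.

\emph{Step 1: $Z'$ reaches $\mathbb D\times\partial\mathbb D$.} The set $Z'$ is not compact for a trivial reason, its $\Gamma$-invariance. To show that it is not compact modulo $\Gamma$ we need an invariant function in Lemma~\ref{lem:max}. Let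
\[
u(z,w)=\log\frac{|1-zw|^2}{(1-|z|^2)(1-|w|^2)}=\log\cosh^2\tfrac12d(z,\bar w),
\]
which measures how far $(z,w)$ is from the set $\{w=\bar z\}$. It is $\Gamma$-invariant, since $d(gz,\overline{g^*w})=d(gz,g\bar w)=d(z,\bar w)$. It is strictly plurisubharmonic: $1-zw$ has positive real part, so $\log|1-zw|^2=2\operatorname{Re}\log(1-zw)$ has zero complex Hessian, and the Hessian of the remaining terms is the diagonal matrix with entries $(1-|z|^2)^{-2}$ and $(1-|w|^2)^{-2}$.

Choose $p_n=(z_n,w_n)\in Z'$ with $u(p_n)\to\sup_{Z'}u$. Translating each $p_n$ by an element of $\Gamma$, we may assume $z_n\in K$. If the supremum were finite, the points $\bar w_n$ would stay within bounded distance of $K$, a subsequence of $p_n$ would converge in $\mathbb D\times\mathbb D$ to a point of the closed set $Z'$, and $u|_{Z'}$ would attain its maximum there, against Lemma~\ref{lem:max}. So $d(z_n,\bar w_n)\to\infty$, which forces $|w_n|\to1$. Along a subsequence, $z_n\to z_\infty\in K$ and $w_n\to b\in\partial\mathbb D$.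

\emph{Step 2: a wall in the $z$-direction.} The function $\Psi(\cdot,b)$ is holomorphic and not identically zero, so its zeros are isolated. Choose a closed disc $A\subset\mathbb D$ of positive radius, centered at $z_\infty$, such that $\Psi(\cdot,b)$ has no zero on $\partial A$. Since $\partial A$ is compact and $\Psi$ is continuous on $\mathbb D\times\overline{\mathbb D}$, there is $\varepsilon>0$ with
\begin{equation}\label{eq:wall1}
\Psi\ne0\quad\text{on }\partial A\times\{w\in\overline{\mathbb D}:|w-b|\le\varepsilon\}.
\end{equation}

\emph{Step 3: a wall in the $w$-direction.} We have no control on $G$ as $w\to b$; what we know about $G$ concerns $z$ near $\partial\mathbb D$ and $w$ in a compact set. The group exchanges the two situations. Choose $h_n\in\Gamma$ with $h_n(\bar w_n)\in K$. Then $h_n^*w_n=\overline{h_n(\bar w_n)}\in K$, and $d(h_nz_n,h_n\bar w_n)=d(z_n,\bar w_n)\to\infty$ forces $|h_nz_n|\to1$. Along a further subsequence, $h_n^*w_n\to w_\infty\in K$ and $h_nz_n\to b'\in\partial\mathbb D$. The function $G(b',\cdot)$ is holomorphic and not identically zero, and $G$ is continuous on $\overline{\mathbb D}\times\mathbb D$.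 The argument of Step 2 gives a closed disc $B\subset\mathbb D$ of positive radius, centered at $w_\infty$, and $\varepsilon'>0$ with
\begin{equation}\label{eq:wall2}
G\neq0\quad\text{on }\{z\in\overline{\mathbb D}:|z-b'|\le\varepsilon'\}\times\partial B.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \x in {0,2.6,6.6,9.2} \draw (\x,0) circle (1);
\node at (1.3,0) {$\times$};
\node at (7.9,0) {$\times$};
\filldraw[fill=gray!30] (-0.15,0.1) circle (0.42);
\node at (-0.15,0.1) {$A$};
\filldraw[fill=gray!30] (2.6,0) ++(50:0.84) circle (0.1);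
\node at (2.75,0.35) {$B_n$};
\fill (2.6,0) ++(50:1) circle (0.03) node[above right] {$b$};
\draw[->] (4.0,0) -- node[above] {$(h_n,h_n^*)$} (5.2,0);
\filldraw[fill=gray!30] (6.6,0) ++(230:0.84) circle (0.1);
\node at (6.55,-0.3) {$h_nA$};
\fill (6.6,0) ++(230:1) circle (0.03) node[below left] {$b'$};
\filldraw[fill=gray!30] (9.3,-0.1) circle (0.42);
\node at (9.3,-0.1) {$B$};
\end{tikzpicture}
\caption{The trap $A\times B_n\subset\mathbb D\times\mathbb D$ (left) and its image $h_nA\times B$ under $h_n\in\Gamma$ (right). On the left $B_n$ is close to the boundary point $b$, so $\Psi\ne0$ on $\partial A\times B_n$. On the right $h_nA$ is close to the boundary point $b'$, so $G\neq0$ on $h_nA\times\partial B$. The common zero set of $\Psi$ and $G$ therefore avoids the boundary of the trap.}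
\label{fig:trap}
\end{figure}

\emph{Step 4: the two walls enclose $p_n$.} Let $B_n=(h_n^*)^{-1}B$ and $P_n=A\times B_n$, a compact subset of $\mathbb D\times\mathbb D$; see Figure~\ref{fig:trap}. For large $n$ we have $z_n\in\operatorname{int}A$ and $h_n^*w_n\in\operatorname{int}B$, so $p_n\in P_n$. The sets $h_nA$ contain $h_nz_n\to b'$ and have the hyperbolic diameter of $A$; the sets $B_n$ contain $w_n\to b$ and have the hyperbolic diameter of $B$. By \eqref{eq:shrink}, for large $n$,
\[
h_nA\subset\{|z-b'|\le\varepsilon'\},\qquad B_n\subset\{|w-b|\le\varepsilon\}.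
\]
Fix such an $n$. The boundary of $P_n$ is the union of $\partial A\times B_n$ and $A\times\partial B_n$. On the first set $\Psi\neq0$ by \eqref{eq:wall1}. On the second set $h_nz\in h_nA$ and $h_n^*w\in\partial B$, so $G(h_nz,h_n^*w)\ne0$ by \eqref{eq:wall2}, and $G(z,w)\neq0$ by \eqref{eq:transform}. Hence $Z\cap\partial P_n=\emptyset$, and $Z'\cap\operatorname{int}P_n=Z'\cap P_n$ is compact and contains $p_n$. The strictly plurisubharmonic function $|z|^2+|w|^2$ attains a maximum on it. This contradicts Lemma~\ref{lem:max} with $U=\operatorname{int}P_n$.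
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The set $Z\cap(K\times K)$ is compact, and by Proposition~\ref{prop:discrete} each of its points is isolated, so it is finite. The map $z\mapsto(z,\bar z)$ sends $\{z\in K:f_z(z)=0\}$ injectively into it. By \eqref{eq:transform} with $w=\bar z$, the set $\{f_z=0\}$ is $\Gamma$-invariant. Since $\Gamma K=\mathbb D$, it is the union of the orbits of its finitely many points in $K$.
\end{proof}

\section{Extension of bounded eigenfunctions}\label{sec:growth}

It remains to prove Proposition~\ref{prop:input}. The mechanism behind part (b) is the complexified eigenvalue equation $(1-zw)^2\Phi_{zw}=-\lambda\Phi$. For $z$ in a compact set it bounds the $w$-derivative of $\Phi_z$ by $\Phi$ itself. So $\Phi_z$ has continuous boundary values as soon as $\Phi$ grows at an \emph{integrable} rate as $|w|\to1$. The group plays no part in this section.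

\begin{proposition}\label{prop:growth}
Let $\lambda\in\mathbb C$ and let $\phi\in C^\infty(\mathbb D)$ satisfy $\Delta\phi=-\lambda\phi$ and $|\phi|\le M$. Then $\phi$ has an extension $\Phi$. It satisfies $(1-zw)^2\Phi_{zw}=-\lambda\Phi$, and with a constant $C$ that depends only on $\lambda$,
\begin{equation}\label{eq:growth}
|\Phi(z,w)|\le CM\,(1-|z|^2)^{-1/2}(1-|w|)^{-1/2}.
\end{equation}
\end{proposition}

We expand $\phi$ in a Fourier series on circles about $0$ and extend each mode. For $n\ge0$ and $E$ holomorphic on $\mathbb D$,
\[
\partial_z\partial_w\big(z^nE(zw)\big)=z^n\big[tE''(t)+(n+1)E'(t)\big]_{t=zw},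
\]
and the same holds with $w^n$ in place of $z^n$. This leads to the following equation.

\begin{lemma}\label{lem:En}
For each $n\ge0$ there is a holomorphic function $E_n$ on $\mathbb D$ with $E_n(0)=1$,
\[
tE_n''+(n+1)E_n'+\lambda(1-t)^{-2}E_n=0,
\]
and
\begin{equation}\label{eq:En}
|E_n(t)-1|\le e^{k_n(|t|)}-1,\qquad k_n(s)=\frac{|\lambda|}{n+1}\,\frac s{1-s}.
\end{equation}
\end{lemma}

\begin{proof}
Multiplied by $t^n$, the equation reads $(t^{n+1}E')'=-\lambda t^n(1-t)^{-2}E$. We solve it by iteration. For $H$ holomorphic on $\mathbb D$ let $TH$ be the holomorphic function with $TH(0)=0$ and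
\[
(TH)'(t)=-\lambda\int_0^1x^n(1-xt)^{-2}H(xt)\,dx .
\]
The substitution $\sigma=xt$ gives $t^{n+1}(TH)'(t)=-\lambda\int_0^t\sigma^n(1-\sigma)^{-2}H(\sigma)\,d\sigma$, so every solution of $E=1+TE$ solves the equation. We show by induction that $|T^m1(t)|\le k_n(|t|)^m/m!$. If this holds for $m$, then, with $s=|t|$ and since $k_n$ is increasing,
\[
|(T^{m+1}1)'(t)|\le\frac{|\lambda|}{(1-s)^2}\,\frac{k_n(s)^m}{m!}\int_0^1x^n\,dx=k_n'(s)\,\frac{k_n(s)^m}{m!},
\]
and integration along the radius gives the bound for $m+1$. Thus $E_n=\sum_{m\ge0}T^m1$ converges locally uniformly, satisfies $E_n=1+TE_n$, and obeys \eqref{eq:En}.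
\end{proof}

So $z^nE_n(zw)$ and $w^nE_n(zw)$ solve $(1-zw)^2\Phi_{zw}=-\lambda\Phi$, and their restrictions $\rho^nE_n(\rho^2)e^{\pm in\theta}$ to $w=\bar z$, $z=\rho e^{i\theta}$, are smooth eigenfunctions on $\mathbb D$.

\begin{lemma}\label{lem:coeff}
Let $\phi$ be as in Proposition~\ref{prop:growth} and write $\phi(\rho e^{i\theta})=\sum_{n\in\mathbb Z}\phi_n(\rho)e^{in\theta}$. There are constants $a_n$ with $\phi_n(\rho)=a_n\rho^{|n|}E_{|n|}(\rho^2)$. They satisfy $|a_0|\le M$ and, with $C_1$ depending only on $\lambda$,
\begin{equation}\label{eq:blocks}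
\sum_{N\le|n|<2N}|a_n|^2\le C_1^2M^2\qquad(N\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Rotations commute with $\Delta$, so $\phi_n(\rho)e^{in\theta}=\frac1{2\pi}\int_0^{2\pi}\phi(e^{i\alpha}z)e^{-in\alpha}\,d\alpha$ is a smooth eigenfunction on $\mathbb D$. In polar coordinates $\Delta=\frac14(1-\rho^2)^2(\partial_\rho^2+\rho^{-1}\partial_\rho+\rho^{-2}\partial_\theta^2)$. Hence $y_1=\phi_n$ and $y_2=\rho^{|n|}E_{|n|}(\rho^2)$ solve on $(0,1)$ the same equation
\[
y''+\rho^{-1}y'+\big(4\lambda(1-\rho^2)^{-2}-n^2\rho^{-2}\big)y=0 .
\]
Their Wronskian $W=y_1y_2'-y_1'y_2$ satisfies $(\rho W)'=0$. Both functions are restrictions to a radius of smooth functions on $\mathbb D$, so $W$ is bounded near $0$, and the constant $\rho W$ is $0$. Since $y_2\not\equiv0$, it follows that $y_1=a_ny_2$. Letting $\rho\to0$ gives $a_0=\phi(0)$.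

By Parseval's identity $\sum_n|\phi_n(\rho)|^2\le M^2$ for every $\rho<1$. To read off the $a_n$ with $|n|$ of size $N$, we choose a circle so close to $\partial\mathbb D$ that $\rho^{|n|}$ is not small, and so far from it that $E_{|n|}(\rho^2)$ is still close to $1$. Both requirements hold when $1-\rho^2$ is a suitable multiple of $1/N$. Let $\kappa=\log\frac32/(1+|\lambda|)$ and define $s=\rho^2$ by $s/(1-s)=\kappa N$. For $N\le|n|<2N$ we have $k_{|n|}(s)\le|\lambda|\kappa\le\log\frac32$, so $|E_{|n|}(s)|\ge\frac12$ by \eqref{eq:En}, and $s^{-|n|}=(1+\frac1{\kappa N})^{|n|}\le e^{2/\kappa}$. Therefore $|a_n|^2\le4e^{2/\kappa}|\phi_n(\rho)|^2$, and \eqref{eq:blocks} holds with $C_1^2=4e^{2/\kappa}$.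
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:growth}]
\emph{The extension.} Put
\[
\Phi(z,w)=\sum_{n\ge0}a_nz^nE_n(zw)+\sum_{n\ge1}a_{-n}w^nE_n(zw).
\]
The $a_n$ are bounded by Lemma~\ref{lem:coeff}, and for $|z|,|w|\le r<1$ we have $|E_n(zw)|\le e^{|\lambda|r^2/(1-r^2)}$ by \eqref{eq:En}. So the series converges locally uniformly, $\Phi$ is holomorphic on $\mathbb D\times\mathbb D$, and the differential equation holds term by term. On $w=\bar z$ the series is the Fourier series of $\phi$, which converges to $\phi$.

\emph{Growth at $z=0$.} Here $\Phi(0,w)=a_0+\sum_{n\ge1}a_{-n}w^n$. Boundedness of the coefficients alone would give the rate $(1-|w|)^{-1}$, which is not integrable; the gain comes from \eqref{eq:blocks}. Let $x=|w|\in(0,1)$. The Cauchy--Schwarz inequality on the blocks $2^k\le n<2^{k+1}$ gives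
\[
|\Phi(0,w)|\le M+C_1M\sum_{k\ge0}2^{k/2}x^{2^k}.
\]
For $k\geq1$ the sum $\sum_{2^{k-1}<m\le2^k}m^{-1/2}x^m$ has $2^{k-1}$ terms, each at least $2^{-k/2}x^{2^k}$, so it is at least $\frac12 2^{k/2}x^{2^k}$. The term $k=0$ equals $x$. Since $\sigma\mapsto\sigma^{-1/2}x^\sigma$ is decreasing and $\log(1/x)\ge1-x$,
\[
\sum_{k\ge0}2^{k/2}x^{2^k}\le2\sum_{m\ge1}m^{-1/2}x^m\le2\int_0^\infty\sigma^{-1/2}x^\sigma\,d\sigma=2\sqrt{\frac\pi{\log(1/x)}}\le\frac{2\sqrt\pi}{\sqrt{1-x}} .
\]
Hence $|\Phi(0,w)|\le C_2M(1-|w|)^{-1/2}$ for all $w\in\mathbb D$, with $C_2=1+2\sqrt\pi\,C_1$.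

\emph{Growth at $z=z_0$.} Let $h(z)=(z+z_0)/(1+\bar z_0z)$. The function $\phi\circ h$ satisfies the hypotheses with the same $\lambda$ and $M$, and its extension is $\Phi(hz,h^*w)$. The bound at $z=0$ gives $|\Phi(z_0,h^*w)|\le C_2M(1-|w|)^{-1/2}$. For $\omega=h^*w$ we have $w=(\omega-\bar z_0)/(1-z_0\omega)$, and \eqref{eq:identity} gives
\[
1-|w|\ge\tfrac12(1-|w|^2)=\frac{(1-|\omega|^2)(1-|z_0|^2)}{2\,|1-z_0\omega|^2}\ge\tfrac18(1-|\omega|)(1-|z_0|^2).
\]
This proves \eqref{eq:growth} with $C=\sqrt8\,C_2$.
\end{proof}

\section{Boundary values}\label{sec:boundary}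

Part (c) of Proposition~\ref{prop:input} must hold for \emph{every} boundary point, since the points $b,b'$ in Section~\ref{sec:trap} are not ours to choose. The set of $b$ with $\Psi(\cdot,b)\equiv0$ is closed and invariant, so the following lemma leaves it only two possibilities: empty, or the whole circle.

\begin{lemma}\label{lem:dense}
Let $\Gamma$ be a cocompact Fuchsian group. For every $b\in\partial\mathbb D$ the orbits $\Gamma b$ and $\{g^*b:g\in\Gamma\}$ are dense in $\partial\mathbb D$.
\end{lemma}

\begin{proof}
Since $g^*b=\overline{g\bar b}$, it suffices to treat $\Gamma b$.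

\emph{The group does not fix $b$.} Suppose it does, and pass to $\mathbb H$ with $b=\infty$. Every $g\in\Gamma$ is then of the form $\tau\mapsto p\tau+q$ with $p>0$ and $q$ real. Such a map, other than the identity, has no fixed point in $\mathbb H$: it is a translation if $p=1$, and its only finite fixed point $q/(1-p)$ is real if $p\neq1$. So $\Gamma$ acts freely and $\Gamma\backslash\mathbb H$ is a closed oriented surface. The form $dx/y$ is invariant under these maps and descends to the quotient, and $d(dx/y)=y^{-2}dx\wedge dy$ is the area form. By Stokes' theorem the surface has area $0$, which is absurd.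

\emph{Density.} Let $\zeta\in\partial\mathbb D$. Take $x_n\in\mathbb D$ with $x_n\to\zeta$ and $g_n\in\Gamma$ with $x_n\in g_nK$. Then $d(g_n0,x_n)$ is bounded, so $g_n(0)\to\zeta$ by \eqref{eq:shrink}. Write $g_n(z)=(\alpha_nz+\beta_n)/(\bar\beta_nz+\bar\alpha_n)$. Then $g_n(0)=\beta_n/\bar\alpha_n$ and $1-|g_n(0)|^2=|\alpha_n|^{-2}$, so $|\alpha_n|,|\beta_n|\to\infty$ and $|\alpha_n/\beta_n|\to1$. Along a subsequence $-\bar\alpha_n/\bar\beta_n\to\zeta'\in\partial\mathbb D$. From
\[
g_n(z)-g_n(0)=\frac z{\bar\alpha_n(\bar\beta_nz+\bar\alpha_n)}=\frac{z}{\bar\alpha_n\bar\beta_n\,(z+\bar\alpha_n/\bar\beta_n)}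
\]
we see that $g_n(z)\to\zeta$ for every $z\in\overline{\mathbb D}\setminus\{\zeta'\}$. If $b\neq\zeta'$, then $g_nb\to\zeta$. If $b=\zeta'$, choose $\gamma\in\Gamma$ with $\gamma b\ne b$; then $g_n\gamma b\to\zeta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:input}]
(a) Write $f=\sum_jc_j\phi_j$, a finite sum, with $\phi_j$ smooth, $\Gamma$-invariant and $\Delta\phi_j=-\lambda_j\phi_j$. Each $\phi_j$ is bounded by its maximum on $K$. Let $\Phi_j$ be its extension from Proposition~\ref{prop:growth} and put $F=\sum_jc_j\Phi_j$.

(b) The differential equations give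
\[
\Psi_w=F_{zw}=-(1-zw)^{-2}\sum_jc_j\lambda_j\Phi_j .
\]
Let $L\subset\mathbb D$ be compact. Since $|1-zw|\ge1-|z|$, the bound \eqref{eq:growth} gives $|\Psi_w(z,w)|\le C_L(1-|w|)^{-1/2}$ for $z\in L$ and $w\in\mathbb D$. For $0<r<r'<1$, $z\in L$ and $w\in\overline{\mathbb D}$, integration of $\frac d{ds}\Psi(z,sw)=w\Psi_w(z,sw)$ yields
\[
|\Psi(z,r'w)-\Psi(z,rw)|\le C_L\int_r^{r'}(1-s)^{-1/2}\,ds\le2C_L\sqrt{1-r}.
\]
So the functions $\Psi(z,rw)$, which are continuous on $\mathbb D\times\overline{\mathbb D}$ and holomorphic in $z$, converge as $r\to1$, uniformly on $L\times\overline{\mathbb D}$ for every $L$. The limit is continuous, holomorphic in $z$, and equal to $\Psi$ for $w\in\mathbb D$.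

(c) The identities \eqref{eq:transform} were derived from (a) and (b) alone. Suppose $\Psi(\cdot,b)\equiv0$. By \eqref{eq:transform}, $\Psi(\cdot,g^*b)\equiv0$ for all $g\in\Gamma$. By Lemma~\ref{lem:dense} and continuity, $\Psi=0$ on $\mathbb D\times\partial\mathbb D$, and the maximum principle in the variable $w$ gives $\Psi\equiv0$. Then $f_z\equiv0$, so $\bar f$ is holomorphic on $\mathbb D$. The invariant function $|f|$ attains its maximum over $\mathbb D$ at a point of $K$, so $f$ is constant, contrary to the hypothesis. This is the only place where that hypothesis is used.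
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with it of Theorem~\ref{thm:A}.

\section{The role of the hypotheses}\label{sec:hyp}

\begin{remark}[The eigenvalue equation]
The equation enters only in parts (a) and (b) of Proposition~\ref{prop:input}, and the value of $\lambda$ affects only the constant in \eqref{eq:growth}; this is why small eigenvalues need no separate treatment. Part (b) cannot be dropped. Let $\phi$ be as in Theorem~\ref{thm:A}, with extension $\Phi$. From $\lambda\int_X\phi=-\int_X\Delta\phi=0$ we see that $\phi$ changes sign. The complement of a finite set in $X$ is connected, so $\phi$ has infinitely many zeros, and $d(\phi^2)=2\phi\,d\phi$ vanishes at each. Thus $f=\phi^2$ is invariant, non-constant, has the extension $\Phi^2$, and has an infinite critical set. Two consequences follow. By Theorem~\ref{thm:B}, $\phi^2$ is not a finite linear combination of eigenfunctions, in contrast with $\cos^2x=\frac12(1+\cos2x)$ on the torus. And $\Phi$ itself, unlike $\Phi_z$, does not extend continuously to $\mathbb D\times\overline{\mathbb D}$: otherwise $2\Phi\Phi_z$ would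 satisfy (b), and the rest of the proof would apply to $\phi^2$.
\end{remark}

\begin{remark}[Cocompactness]\label{rem:cocompact}
This hypothesis is used to bound the eigenfunctions, to prove (c), and to move first $z_n$ and then $\bar w_n$ into $K$ in the proof of Proposition~\ref{prop:discrete}. Example~\ref{ex:nogroup} has trivial group but is unbounded and involves three eigenvalues; neither feature is the cause of the failure. Let $\lambda>\frac14$ and consider the real eigenfunction $E_0(|z|^2)$ on $\mathbb D$ as a function $y(R)$ of $R=d(0,z)$. In geodesic polar coordinates the equation is $y''+\coth(R)\,y'+\lambda y=0$, with $y(0)=1$ and $y'(0)=0$. Since $(y'^2+\lambda y^2)'=-2\coth(R)\,y'^2\le0$, we have $|y|\le1$. The function $v=y\sqrt{\sinh R}$ solves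
\[
v''+\Big(\lambda-\frac14+\frac1{4\sinh^2R}\Big)v=0,
\]
so by Sturm comparison with $v''+(\lambda-\frac14)v=0$ it has infinitely many zeros. By Rolle's theorem $y'$ has infinitely many zeros too, and each is a circle of critical points of a bounded eigenfunction.
\end{remark}

\begin{thebibliography}{1}

\bibitem{JZ}
Junehyuk Jung and Steve Zelditch,
\emph{Boundedness of the number of nodal domains for eigenfunctions of generic Kaluza-Klein $3$-folds},
arXiv:1806.04712 (2018).

\end{thebibliography}
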